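\title{Bounded pathwidth is definable in separator logic}

\begin{abstract}
Separator logic extends first-order logic on graphs by relations $\mathrm{conn}_n$, which say that two vertices are joined by a path avoiding $n$ given vertices. It was conjectured that the class of graphs of pathwidth at most $k$ is definable in separator logic for only finitely many $k$. We show that it is definable for every $k$, by a sentence that uses only $\mathrm{conn}_0,\dots,\mathrm{conn}_k$, and that for $k\ge 2$ the relations $\mathrm{conn}_0,\dots,\mathrm{conn}_{k-1}$ do not suffice. The proof views pathwidth as the existence of a vertex ordering whose initial segments have small boundary. Submodularity of the boundary size lets such an ordering pass through any set of minimum boundary, and this reduces the problem, in $k+1$ rounds, to subproblems described by boundedly many vertices.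
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite, undirected and simple. \emph{Separator logic} \cite{Boj} is first-order logic on graphs, with quantifiers ranging over vertices, whose vocabulary contains the edge relation and, for every $n\ge 0$, a relation
\[
\mathrm{conn}_n(x,y,z_1,\dots,z_n)
\]
of arity $n+2$. It holds if some path from $x$ to $y$, endpoints included, contains none of $z_1,\dots,z_n$. Thus it is false if $x$ or $y$ is one of the $z_i$, and $\mathrm{conn}_n(x,x,z_1,\dots,z_n)$ holds exactly when $x$ is none of the $z_i$. A class of graphs is \emph{definable} if it is the class of all graphs that satisfy some sentence. For example, $\forall x\,\forall y\ \mathrm{conn}_0(x,y)$ defines connectivity, and a graph contains a cycle if and only if some vertex $z$ has two distinct neighbors $x,y$ with $\mathrm{conn}_1(x,y,z)$. By \emph{plain first-order logic} we mean the fragment that uses only the edge relation.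

A \emph{path decomposition} of a graph is a sequence of sets of vertices, called \emph{bags}, such that every vertex lies in some bag, the two ends of every edge lie in a common bag, and for every vertex the bags that contain it form an interval of the sequence. Its \emph{width} is the largest size of a bag minus one, and the \emph{pathwidth} of the graph is the least width of a path decomposition. Pathwidth measures how thin a graph is when it is laid out along a line: each bag separates the vertices that occur only before it from those that occur only after it. Pathwidth $0$ means that there are no edges. Pathwidth at most $1$ means that the graph is obtained from a disjoint union of paths by attaching dangling vertices (Lemma~\ref{lem:pw1}), and this class is definable in separator logic. The following conjecture is posed in \cite{Boj}.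

\begin{quote}
\emph{There are only finitely many $k\in\{0,1,2,\dots\}$ for which the class of graphs of pathwidth at most $k$ is definable in separator logic.}
\end{quote}

The guess is a reasonable one. A witness for small pathwidth arranges all vertices in a sequence. A typical witness for large pathwidth is a family of pairwise disjoint, pairwise adjacent connected sets (Lemma~\ref{lem:bramble}). Both are objects of unbounded size, whereas a sentence names boundedly many vertices. The relation $\mathrm{conn}_n$ asserts that one path avoids some named vertices, but the path itself is not named, so there is no direct way to ask for a second path disjoint from it. For $k\le 1$ the explicit shape of the graphs gets around this, and one might expect such luck to run out. It does not.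

\begin{theorem}\label{thm:main}
For every $k\ge 0$ the class of graphs of pathwidth at most $k$ is definable in separator logic, by a sentence that uses only the edge relation and $\mathrm{conn}_0,\dots,\mathrm{conn}_k$. Hence the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For $k\ge 2$, no sentence that uses only the edge relation and $\mathrm{conn}_0,\dots,\mathrm{conn}_{k-1}$ defines pathwidth at most $k$. For $k=1$, the edge relation and $\mathrm{conn}_0$ suffice, while plain first-order logic does not. For $k=0$, plain first-order logic suffices.
\end{theorem}

The sentence of Theorem~\ref{thm:main} never builds a decomposition. Pathwidth at most $k$ means that the graph can be swept, one vertex at a time, so that at most $k$ swept vertices ever have an unswept neighbor (Section~\ref{sec:sweeps}). We study sweeps from one set $A$ to a larger set $B$. By submodularity, if such a sweep exists, then one exists through every intermediate set of minimum boundary size $w$ (Section~\ref{sec:reroute}). So the existence of a sweep becomes a universal statement about pairs of minimum sets, and between two neighboring minimum sets all boundaries have size at least $w+1$. There are too many minimum sets for a formula to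 name them all; Section~\ref{sec:example} shows this on a caterpillar, and Section~\ref{sec:tests} shows that a subfamily described by $w$-tuples of vertices and $\mathrm{conn}_w$ is enough. After $k+1$ rounds the problem is trivial, which gives the sentence (Section~\ref{sec:sentence}). Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

\section{Pathwidth and sweeps}\label{sec:sweeps}

Until the end of Section~\ref{sec:sentence} we fix $k\ge 0$, and $G=(V,E)$ is a graph. For $A\subseteq V$, the \emph{boundary} $\partial A$ is the set of vertices of $A$ that have a neighbor outside $A$, and the \emph{cost} of $A$ is $c(A)=|\partial A|$. For $A\subseteq B$ we write $[A,B]=\{W: A\subseteq W\subseteq B\}$, and $W$ is \emph{strictly between} $A$ and $B$ if $A\subsetneq W\subsetneq B$.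

A \emph{sweep} from $A$ to $B$ is a chain $A=A_0\subseteq A_1\subseteq\dots\subseteq A_m=B$, with $m\ge 0$, such that $|A_i\setminus A_{i-1}|\le 1$ for $1\le i\le m$ and $c(A_i)\le k$ for $0\le i\le m$. We write $A\rightsquigarrow B$ if a sweep exists. Three facts are immediate. The endpoints count: $A\rightsquigarrow B$ implies $c(A),c(B)\le k$, and $A\rightsquigarrow A$ holds if and only if $c(A)\le k$. Sweeps concatenate: $A\rightsquigarrow B$ and $B\rightsquigarrow C$ imply $A\rightsquigarrow C$. Repeated sets may be deleted, so a sweep may be assumed strictly increasing, with $m=|B\setminus A|$.

The next lemma is the known equality of pathwidth and vertex separation number.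

\begin{lemma}\label{lem:vsn}
$G$ has pathwidth at most $k$ if and only if $\emptyset\rightsquigarrow V$.
\end{lemma}

\begin{proof}
If $V=\emptyset$, both statements hold (take a single empty bag). Let $|V|=n\ge1$. A strictly increasing sweep from $\emptyset$ to $V$ is the same as an ordering $v_1,\dots,v_n$ of $V$ whose initial segments $A_i=\{v_1,\dots,v_i\}$ have cost at most $k$.

Given such an ordering, take the bags $\beta_i=\partial A_{i-1}\cup\{v_i\}$ for $1\le i\le n$; they have size at most $k+1$. The vertex $v_j$ lies in $\beta_j$ and in no earlier bag. For $i>j$ it lies in $\beta_i$ if and only if it has a neighbor $v_l$ with $l\ge i$, and this condition, once false, stays false as $i$ grows. So the bags containing $v_j$ form an interval. An edge $v_jv_l$ with $j<l$ lies in $\beta_l$.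

Conversely, let $\beta_1,\dots,\beta_s$ be a path decomposition of width at most $k$, and let $f(v)$ be the index of the first bag that contains $v$. Order the vertices so that $f(v_1)\le\dots\le f(v_n)$. The sets $A_0=\emptyset$ and $A_n=V$ have cost $0$. Let $0<i<n$ and $j=f(v_{i+1})$. A vertex $u\in\partial A_i$ has a neighbor $v_l$ with $l\ge i+1$, and the two share a bag $\beta_r$. Then $f(u)\le j\le f(v_l)\le r$, and $u$ lies in $\beta_{f(u)}$ and in $\beta_r$, so $u\in\beta_j$. Hence $\partial A_i\subseteq\beta_j\setminus\{v_{i+1}\}$, a set of size at most $k$.
\end{proof}

\section{Rerouting through sets of minimum cost}\label{sec:reroute}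

A sentence cannot quantify over sweeps. The way out is to find sets through which a sweep can be forced to pass, so that a long sweep splits into pieces whose endpoints do not depend on the sweep. Sets of minimum cost have this property, and the reason is submodularity.

\begin{lemma}\label{lem:submod}
For all $A,B\subseteq V$ we have $c(A\cap B)+c(A\cup B)\le c(A)+c(B)$.
\end{lemma}

\begin{proof}
Put $S=\partial(A\cap B)$ and $T=\partial(A\cup B)$. A vertex of $S$ lies in $A\cap B$ and has a neighbor outside $A$ or outside $B$. A vertex of $T$ lies in $A$ or in $B$ and has a neighbor outside both. Either way the vertex lies in $\partial A\cup\partial B$. A vertex of $S\cap T$ lies in both $A$ and $B$ and has a neighbor outside both, so it lies in $\partial A\cap\partial B$. Therefore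
\[
|S|+|T|=|S\cup T|+|S\cap T|\le|\partial A\cup\partial B|+|\partial A\cap\partial B|=c(A)+c(B). \qedhere
\]
\end{proof}

\begin{lemma}\label{lem:reroute}
Let $X\in[A,B]$ satisfy $c(X)\le c(W)$ for all $W\in[A,B]$. If $A\rightsquigarrow B$, then $A\rightsquigarrow X$ and $X\rightsquigarrow B$.
\end{lemma}

\begin{proof}
Let $(A_i)$ be a sweep from $A$ to $B$. Then $(A_i\cap X)$ is a chain from $A$ to $X$ and $(A_i\cup X)$ is a chain from $X$ to $B$, and each step of either chain adds at most one vertex. All these sets lie in $[A,B]$, so their cost is at least $c(X)$. Lemma~\ref{lem:submod} gives
\[
c(A_i\cap X)\le c(A_i)+c(X)-c(A_i\cup X)\le c(A_i)\le k,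
\]
and exchanging the roles of $A_i\cap X$ and $A_i\cup X$ gives $c(A_i\cup X)\le k$.
\end{proof}

Low cost alone is not enough here; minimality is needed. Let $k=1$, let $G$ be the path $v_1v_2v_3v_4v_5$, and let $A=\emptyset$, $B=V$, $X=\{v_3\}$. Then $A\rightsquigarrow B$ and $c(X)=1$, but every two-element set that contains $v_3$ has cost $2$, so $X\rightsquigarrow B$ fails.

\begin{corollary}\label{cor:reroute}
Let $\mathcal M$ be the family of all sets that minimize $c$ on $[A,B]$. If $A\rightsquigarrow B$, then $X\rightsquigarrow Y$ for all $X,Y\in\mathcal M\cup\{A,B\}$ with $X\subsetneq Y$.
\end{corollary}

\begin{proof}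
First, $X\rightsquigarrow B$: this is the hypothesis if $X=A$, and otherwise $X\in\mathcal M$ (since $X\ne B$) and Lemma~\ref{lem:reroute} applies. If $Y=B$ we are done. Otherwise $Y\in\mathcal M$ (since $Y\neq A$), so $Y$ minimizes $c$ on the smaller interval $[X,B]$, and Lemma~\ref{lem:reroute} applied to $X\rightsquigarrow B$ gives $X\rightsquigarrow Y$.
\end{proof}

Here is the plan that the corollary suggests. Let $A\neq B$, and call a pair $X\subsetneq Y$ in $\mathcal M\cup\{A,B\}$ \emph{consecutive} if no member of $\mathcal M$ is strictly between $X$ and $Y$. Then $A\rightsquigarrow B$ if and only if $X\rightsquigarrow Y$ for every consecutive pair. One direction is the corollary. For the other, a longest chain from $A$ to $B$ in $\mathcal M\cup\{A,B\}$ has at least one step, all its steps are consecutive pairs, and their sweeps concatenate. The sets strictly between the members of a consecutive pair cost more than the minimum on $[A,B]$, so repeating the reduction raises the cost level each time. Once all sets strictly between cost more than $k$, only a sweep with a single step is possible. What remains is that a formula must be able to name the pairs.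

\section{An example: caterpillars}\label{sec:example}

Let $k=1$. Let $G$ consist of a path $v_1\cdots v_n$, $n\ge 2$, and, for each $1<j<n$, a set $L_j$ of leaves attached to $v_j$; put $L_1=\emptyset$. Let $A=\{v_1\}$ and $B=V\setminus\{v_n\}$. Since $G$ is connected, every $W\in[A,B]$ has cost at least $1$.

We list the sets of cost $1$. If $\partial W=\{z\}$, then no vertex of $W\setminus\{z\}$ has a neighbor outside $W$, so $W$ consists of $z$ and some components of $G-z$. If $z\in L_j$, then $G-z$ is connected and $W$ cannot contain $v_1$ and omit $v_n$. So $z=v_j$ with $j<n$. The component of $v_n$ in $G-v_j$ must be left out, the component of $v_1$ (if $j>1$) must be taken, and each leaf in $L_j$ is free. Thus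
\[
\mathcal M=\{S_j\cup D:\ 1\le j<n,\ D\subseteq L_j\},\qquad S_j=\{v_1,\dots,v_j\}\cup L_1\cup\dots\cup L_{j-1}.
\]
This family has $\sum_j 2^{|L_j|}$ members, so no fixed formula with a fixed number of vertex parameters can describe all of them: with $p$ parameters it describes at most $|V|^p$ sets.

The consecutive pairs are of two kinds. A pair $(S_j\cup D,\ S_j\cup D\cup\{\ell\})$ with $\ell\in L_j\setminus D$ keeps the boundary $\{v_j\}$ and \emph{fills} one component of $G-v_j$. A pair $(S_j\cup L_j,\ S_{j+1})$ \emph{jumps} to a new boundary. The jumps are few, and their endpoints are easy to name: $S_j\cup L_j$ is the largest subset of $B$ with boundary $\{v_j\}$, and $S_{j+1}$ is the smallest superset of $S_j\cup L_j$ with boundary $\{v_{j+1}\}$. The fills are many, but whether the leaf $\ell$ can be added does not depend on $D$. So it is enough to test it once, for $D=L_j\setminus\{\ell\}$, and that pair is named by $v_j$ and $\ell$. In this graph every tested pair differs by one vertex and has cost $1$ at both ends, so all tests succeed, and indeed $A\rightsquigarrow B$.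

To see a test fail, attach to some $v_j$ with $1<j<n$ a further path $v_jxy$, and keep $A=\{v_1\}$ and $B=V\setminus\{v_n\}$. The sets $T=S_j\cup L_j$ and $T\cup\{x,y\}$ both have boundary $\{v_j\}$, so both have minimum cost. The two sets strictly between them have boundaries $\{v_j,x\}$ and $\{v_j,y\}$, so $T\rightsquigarrow T\cup\{x,y\}$ fails. By Corollary~\ref{cor:reroute} there is no sweep from $A$ to $B$ at all.

\section{Fill pairs and jump pairs}\label{sec:tests}

We now show that the two kinds of tests seen in the example suffice in general.

\subsection*{Sets with a prescribed boundary}

Let $Z\subseteq V$. A \emph{$Z$-component} is the vertex set of a connected component of $G-Z$. A set $W$ is \emph{$Z$-sealed} if $\partial W\subseteq Z\subseteq W$. The $Z$-sealed sets are exactly the unions of $Z$ with some $Z$-components. Indeed, if $W$ is $Z$-sealed, then all neighbors of a vertex of $W\setminus Z$ lie in $W$, so $W$ contains the whole $Z$-component of that vertex. Conversely, a vertex of a $Z$-component $C$ has neighbors only in $C\cup Z$. Every set $W$ is $\partial W$-sealed. Two $Z$-sealed sets are singled out by extremal properties.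
\begin{itemize}
\item For $X\subseteq V$, let $\lambda_Z(X)$ be the union of $Z$ with all $Z$-components that meet $X$. It is the smallest $Z$-sealed set that contains $X$.
\item For $B\supseteq Z$, let $\kappa_Z(B)$ be the union of $Z$ with all $Z$-components contained in $B$. It is the largest $Z$-sealed set contained in $B$.
\end{itemize}
In the caterpillar, $\kappa_{\{v_j\}}(B)=S_j\cup L_j$ and $\lambda_{\{v_{j+1}\}}(S_j\cup L_j)=S_{j+1}$.

\subsection*{Tight pairs and checkpoints}

A formula handles separators of one fixed size at a time, and the minimum cost on $[A,B]$ depends on the graph. So we work with a lower bound $w$ for the cost, which may or may not be attained. Let $w\ge 0$. A pair $(A,B)$ with $A\subseteq B$ is \emph{$w$-tight} if every set strictly between $A$ and $B$ has cost at least $w$. It is \emph{fully $w$-tight} if every set in $[A,B]$, including $A$ and $B$, has cost at least $w$.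

For the rest of this section $(A,B)$ is fully $w$-tight. A \emph{checkpoint} is a set $W\in[A,B]$ with $c(W)=w$, and $\mathcal M$ is the family of checkpoints. If $\mathcal M$ is nonempty, it is the family of minimizers of $c$ on $[A,B]$. In either case the conclusion of Corollary~\ref{cor:reroute} holds for this $\mathcal M$: if it is empty, the only possible pair is $(A,B)$. Apart from this, full tightness enters through the next lemma.

\begin{lemma}\label{lem:obs}
If $|Z|=w$ and $W\in[A,B]$ is $Z$-sealed, then $W$ is a checkpoint and $\partial W=Z$.
\end{lemma}

\begin{proof}
We have $\partial W\subseteq Z$ and $|\partial W|\ge w=|Z|$.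
\end{proof}

The next lemma says that the cost of filling a component does not depend on which other components were filled before.

\begin{lemma}\label{lem:fill}
Let $|Z|=w$, let $C\subseteq B$ be a $Z$-component, and let $U\in[A,B]$ be a $Z$-sealed set disjoint from $C$. For $D\subseteq C$ let $d(D)$ be the number of vertices of $D$ that have a neighbor in $C\setminus D$. Then
\begin{equation}\label{eq:fill}
c(U\cup D)=w+d(D)\qquad\text{for all } D\subseteq C.
\end{equation}
\end{lemma}

\begin{proof}
We decide for each vertex of $U\cup D$ whether it lies in the boundary. The set $U\cup C$ is $Z$-sealed and lies in $[A,B]$, so $\partial(U\cup C)=Z$ by Lemma~\ref{lem:obs}. Hence every vertex of $Z$ has a neighbor outside $U\cup C$, and lies in $\partial (U\cup D)$. A vertex of $U\setminus Z$ has all its neighbors in $U$, so it is not in the boundary. A vertex of $D$ has neighbors only in $C\cup Z$. Since $Z\subseteq U$ and $U\cap C=\emptyset$, it lies in the boundary if and only if it has a neighbor in $C\setminus D$.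
\end{proof}

Without full tightness, a vertex of $Z$ could leave the boundary once its last outside neighbor is added, and when this happens would depend on $U$. Full tightness forces every vertex of $Z$ to keep a neighbor outside $U\cup C$.

\begin{definition}\label{def:tests}
A set $Z$ is \emph{admissible} if $Z\subseteq B$, $|Z|=w$ and $A\subseteq\kappa_Z(B)$.
\begin{itemize}
\item A \emph{fill pair} is a pair $(\kappa_Z(B)\setminus C,\ \kappa_Z(B))$, where $Z$ is admissible and $C$ is a $Z$-component with $C\subseteq B\setminus A$.
\item A \emph{jump pair} is a pair $(X,Y)$ such that: $X=A$, or $X=\kappa_Z(B)$ with $Z$ admissible; $Y=B$, or $Y=\lambda_{Z'}(X)$ with $|Z'|=w$ and $\lambda_{Z'}(X)\subseteq B$; $X\subsetneq Y$; and no checkpoint is strictly between $X$ and $Y$.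
\end{itemize}
A \emph{test pair} is a fill pair or a jump pair.
\end{definition}

\begin{proposition}\label{prop:tests}
Let $(A,B)$ be fully $w$-tight with $A\neq B$.
\begin{enumerate}
\item[(i)] Every test pair $(X,Y)$ satisfies $X,Y\in\mathcal M\cup\{A,B\}$ and $X\subsetneq Y$, and it is $(w+1)$-tight.
\item[(ii)] $A\rightsquigarrow B$ if and only if $X\rightsquigarrow Y$ for every test pair $(X,Y)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $(\kappa\setminus C,\kappa)$ be a fill pair with $\kappa=\kappa_Z(B)$. Since $C\subseteq B$, we have $C\subseteq \kappa$, so the inclusion is strict. Since $A\subseteq\kappa$ and $A\cap C=\emptyset$, both sets lie in $[A,B]$. Both are $Z$-sealed, so both are checkpoints by Lemma~\ref{lem:obs}. A set strictly between them has the form $(\kappa\setminus C)\cup D$ with $\emptyset\ne D\subsetneq C$. As $C$ is connected, some edge joins $D$ to $C\setminus D$, so $d(D)\ge1$, and \eqref{eq:fill} with $U=\kappa\setminus C$ gives cost at least $w+1$.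

Let $(X,Y)$ be a jump pair. Then $A\subseteq X\subsetneq Y\subseteq B$. If $X=\kappa_Z(B)$ or $Y=\lambda_{Z'}(X)$, that set is sealed by a set of size $w$, hence a checkpoint by Lemma~\ref{lem:obs}. A set strictly between $X$ and $Y$ lies in $[A,B]$ and is not a checkpoint, so its cost is at least $w+1$.

(ii) If $A\rightsquigarrow B$, then (i) and Corollary~\ref{cor:reroute} give $X\rightsquigarrow Y$ for every test pair. Conversely, assume that every test pair has a sweep. We prove:
\begin{quote}
for every $X\in\mathcal M\cup\{A\}$ with $X\ne B$ there is $Y\in\mathcal M\cup\{B\}$ with $X\subsetneq Y$ and $X\rightsquigarrow Y$.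
\end{quote}
Starting at $A\neq B$ and applying this repeatedly, we get a strictly increasing sequence of at least two sets that can only stop at $B$. Concatenating the sweeps gives $A\rightsquigarrow B$. The strategy is that of the example: fill components at the current boundary as long as there are any, and then jump.

\emph{Case 1: $X\in\mathcal M$ and, for $Z=\partial X$, some $Z$-component $C$ is contained in $B\setminus X$.} Put $Y=X\cup C$. It is $Z$-sealed and lies in $[A,B]$, and $|Z|=w$, so $Y\in\mathcal M$. The pair $(X,Y)$ need not be a test pair, so we transfer a sweep from one. Let $\kappa=\kappa_Z(B)$. As $X$ is a $Z$-sealed subset of $B$, we have $A\subseteq X\subseteq \kappa$, so $Z$ is admissible. Also $C\subseteq B\setminus A$. Hence $(\kappa\setminus C,\kappa)$ is a fill pair and has a sweep $(W_i)$. Write $W_i=(\kappa\setminus C)\cup D_i$ with $D_i=W_i\cap C$. Then $(X\cup D_i)$ is a chain from $X$ to $Y$ whose steps add at most one vertex. Applying \eqref{eq:fill} with $U=X$ and with $U=\kappa\setminus C$, we get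
\[
c(X\cup D_i)=w+d(D_i)=c(W_i)\le k .
\]
So $X\rightsquigarrow Y$.

\emph{Case 2: Case 1 does not apply.} If $X\notin\mathcal M$, then $X=A$. If $X\in\mathcal M$, put $Z=\partial X$. Every $Z$-component is contained in $X$ or disjoint from $X$, and none is contained in $B\setminus X$, so every $Z$-component contained in $B$ is contained in $X$. Thus
\begin{equation}\label{eq:full}
X\in\mathcal M\quad\text{implies}\quad X=\kappa_{\partial X}(B),
\end{equation}
and $\partial X$ is then admissible. In both situations $X$ has the form required of the first member of a jump pair.

Let $Y$ be an inclusion-minimal member of $\mathcal M\cup\{B\}$ that properly contains $X$; it exists because $X\neq B$. No checkpoint is strictly between $X$ and $Y$. If $Y=B$, then $(X,Y)$ is a jump pair. Otherwise $Y\in\mathcal M$; put $Z'=\partial Y$, so $|Z'|=w$, and put $\lambda=\lambda_{Z'}(X)$. Since $Y$ is a $Z'$-sealed superset of $X$, we have $X\subseteq \lambda\subseteq Y$, and Lemma~\ref{lem:obs} gives $\lambda\in\mathcal M$ and $\partial\lambda=Z'$. Suppose that $\lambda=X$. Then $X\in\mathcal M$ and $\partial X=Z'$, so $X=\kappa_{Z'}(B)$ by \eqref{eq:full}. But $Y$ is a $Z'$-sealed subset of $B$, so $Y\subseteq\kappa_{Z'}(B)=X$, a contradiction. Hence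 $X\subsetneq\lambda\subseteq Y$, and the minimality of $Y$ gives $Y=\lambda$. So $(X,Y)$ is again a jump pair, and $X\rightsquigarrow Y$ by assumption.
\end{proof}

\begin{remark}\label{rem:degenerate}
If $A=B$, there are no test pairs, while $A\rightsquigarrow A$ fails when $c(A)>k$; this is why $A=B$ is excluded. If $A\ne B$ and there are no checkpoints, then by (i) every test pair has both members in $\{A,B\}$, and $(A,B)$ is a jump pair. Part (ii) is then a tautology, and the content is that $(A,B)$ is $(w+1)$-tight. This happens, for instance, for $w=0$ in a connected graph when $A\neq\emptyset$ and $B\neq V$.
\end{remark}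

\section{The sentence}\label{sec:sentence}

We express $A\rightsquigarrow B$ for tight pairs by downward induction on the level of tightness. The sets $A$ and $B$ are given to the formula as two unary predicates $P$ and $Q$, and $(G,A,B)$ denotes the graph $G$ with $P,Q$ interpreted as $A,B$. Below, a \emph{formula} is a first-order formula over the edge relation, $\mathrm{conn}_0,\dots,\mathrm{conn}_k$, $P$ and $Q$.

A formula $\theta(v,\bar p)$ and a tuple $\bar p$ of vertices, the \emph{parameters}, describe the set of all $v$ for which $\theta(v,\bar p)$ holds. We use two routine facts about described sets. First, unions, differences, inclusions and equalities of described sets are expressible, and so are $|U|\le 1$ and $c(U)\le k$; the latter says that there are no $k+1$ distinct vertices in $U$ that each have a neighbor outside $U$. Second, if $\rho$ is a sentence and $X,Y$ are described by $\alpha(v,\bar p)$ and $\beta(v,\bar p)$, then replacing every atom $P(t)$ in $\rho$ by $\alpha(t,\bar p)$ and every atom $Q(t)$ by $\beta(t,\bar p)$, after renaming bound variables, gives a formula $\rho[X,Y]$ with free variables $\bar p$ that holds in $(G,A,B)$ if and only if $(G,X,Y)\models\rho$. The graph is unchanged under this substitution,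 so the $\mathrm{conn}$ atoms keep their meaning: they always refer to paths in the whole of $G$.

\begin{lemma}\label{lem:rho}
For each $w\in\{0,1,\dots,k+1\}$ there is a sentence $\rho_w$ such that for every graph $G$ and every $w$-tight pair $(A,B)$ in $G$ we have $(G,A,B)\models\rho_w$ if and only if $A\rightsquigarrow B$.
\end{lemma}

One mismatch has to be handled. Proposition~\ref{prop:tests} takes a fully tight pair and returns pairs that are tight only strictly between their endpoints; for example, both members of a fill pair have cost exactly $w$, not $w+1$. We restore full tightness by guessing the first and the last vertex of the sweep.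

\begin{proof}
We use downward induction on $w$.

\emph{The case $w=k+1$.} Let $\rho_{k+1}$ say that $c(P)\le k$, $c(Q)\le k$ and $|Q\setminus P|\le1$. If this holds, then $A\subseteq B$ is itself a sweep. Conversely, let $A\rightsquigarrow B$. Then $c(A),c(B)\le k$. If $|B\setminus A|\ge 2$, the second set of a strictly increasing sweep would be strictly between $A$ and $B$ and have cost at most $k$, contrary to $(k+1)$-tightness.

\emph{From $w+1$ to $w$, for $0\le w\le k$: fully tight pairs.} We first write a sentence $\sigma_w$ that expresses $A\rightsquigarrow B$ for fully $w$-tight pairs. A set $Z$ of size $w$ is given by a tuple $\bar z$ of $w$ distinct vertices (the empty tuple if $w=0$). For $v\notin Z$, the $Z$-component of $v$ is $\{y:\mathrm{conn}_w(v,y,\bar z)\}$, and every $Z$-component arises in this way. Hence, for a described set $X$ and for $Z\subseteq B$ in the second line,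
\begin{align*}
v\in\lambda_Z(X)&\iff \textstyle\bigvee_i v=z_i\ \vee\ \exists x\,\bigl(x\in X\wedge\mathrm{conn}_w(v,x,\bar z)\bigr),\\
v\in\kappa_Z(B)&\iff \textstyle\bigvee_i v=z_i\ \vee\ \forall y\,\bigl(\mathrm{conn}_w(v,y,\bar z)\to Q(y)\bigr).
\end{align*}
So the members of every test pair are described sets. There are five shapes of test pairs: fill pairs, with parameters $\bar z$ and a vertex $u\notin Z$ of the component $C$, and four shapes of jump pairs, according to the two options for $X$ and the two options for $Y$, with parameters among $\bar z,\bar z'$. For each shape $s$, the conditions of Definition~\ref{def:tests} are inclusions and equalities of described sets, with one exception: the absence of checkpoints strictly between $X$ and $Y$, which speaks about arbitrary checkpoints. We claim that for $A\subseteq X\subsetneq Y\subseteq B$, some checkpoint is strictly between $X$ and $Y$ if and only if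
\begin{equation}\label{eq:between}
\text{there are a set } Z'' \text{ with } |Z''|=w \text{ and a vertex } u \text{ such that } X\subsetneq\lambda_{Z''}(X\cup\{u\})\subsetneq Y .
\end{equation}
If \eqref{eq:between} holds, then $\lambda_{Z''}(X\cup\{u\})$ is a $Z''$-sealed member of $[A,B]$, hence a checkpoint by Lemma~\ref{lem:obs}. Conversely, let $W$ be a checkpoint strictly between $X$ and $Y$. Take $Z''=\partial W$ and $u\in W\setminus X$. Since $W$ is a $Z''$-sealed superset of $X\cup\{u\}$, we get $X\subsetneq\lambda_{Z''}(X\cup\{u\})\subseteq W\subsetneq Y$. The vertex $u$ is there because $\lambda_{Z''}(X)$ alone could equal $X$. Condition \eqref{eq:between} is expressible.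

Thus for each shape $s$ there are described sets $X_s,Y_s$ with parameters $\bar p$, and a formula $\gamma_s(\bar p)$ which, in a fully $w$-tight pair, holds exactly when $\bar p$ satisfies the conditions for a test pair of shape $s$. Let $\sigma_w$ be
\[
\bigl(P=Q\ \wedge\ c(P)\le k\bigr)\ \vee\ \Bigl(P\neq Q\ \wedge\ \bigwedge_s\forall\bar p\ \bigl(\gamma_s(\bar p)\to\rho_{w+1}[X_s,Y_s]\bigr)\Bigr).
\]
Let $(A,B)$ be fully $w$-tight. If $A=B$, then $\sigma_w$ says $c(A)\le k$, which is $A\rightsquigarrow A$. If $A\neq B$, then whenever $\gamma_s(\bar p)$ holds, $(X_s,Y_s)$ is a test pair, hence $(w+1)$-tight by Proposition~\ref{prop:tests}(i), and by induction $\rho_{w+1}[X_s,Y_s]$ holds if and only if $X_s\rightsquigarrow Y_s$. So $\sigma_w$ says that every test pair has a sweep, which is equivalent to $A\rightsquigarrow B$ by Proposition~\ref{prop:tests}(ii).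

\emph{From $w+1$ to $w$: tight pairs.} Let $\rho_w$ say that $c(P)\le k$, $c(Q)\le k$, and
\[
|Q\setminus P|\le1\quad\text{or}\quad \exists a\,\exists b\ \bigl(a\neq b\ \wedge\ a,b\in Q\setminus P\ \wedge\ \sigma_w[P\cup\{a\},\,Q\setminus\{b\}]\bigr).
\]
Let $(A,B)$ be $w$-tight. If $|B\setminus A|\le 1$, then $\rho_w$ says $c(A),c(B)\le k$, which is equivalent to $A\rightsquigarrow B$. Let $|B\setminus A|\ge2$. A strictly increasing sweep from $A$ to $B$ has at least two steps. If $a$ is added first and $b$ last, then $a\ne b$, and removing the first and last sets leaves a sweep from $A\cup\{a\}$ to $B\setminus\{b\}$. Conversely, if $c(A),c(B)\le k$, then such a sweep extends by $A$ at the start and $B$ at the end. So $A\rightsquigarrow B$ if and only if $c(A),c(B)\le k$ and $A\cup\{a\}\rightsquigarrow B\setminus\{b\}$ for some distinct $a,b\in B\setminus A$. For such $a,b$ we have $A\cup\{a\}\subseteq B\setminus\{b\}$, and every set in $[A\cup\{a\},B\setminus\{b\}]$ contains $a$ and omits $b$, so it is strictly between $A$ and $B$ and has cost at least $w$. The pair $(A\cup\{a\},B\setminus\{b\})$ is therefore fully $w$-tight, and $\sigma_w$ is correct for it. Its two members coincide when $|B\setminus A|=2$; this is where the first disjunct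 of $\sigma_w$ is used.

The step from $w+1$ to $w$ introduces only the relation $\mathrm{conn}_w$, and $w\le k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The pair $(\emptyset,V)$ is $0$-tight, since costs are nonnegative. Replace every atom $P(t)$ in $\rho_0$ by $t\neq t$ and every atom $Q(t)$ by $t=t$. The result is a sentence over the edge relation and $\mathrm{conn}_0,\dots,\mathrm{conn}_k$. By Lemma~\ref{lem:rho} it holds in $G$ if and only if $\emptyset\rightsquigarrow V$, and by Lemma~\ref{lem:vsn} if and only if $G$ has pathwidth at most $k$. As $k$ was arbitrary, the conjecture is false.
\end{proof}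

\section{How many connectivity relations are needed}\label{sec:sharp}

To prove Theorem~\ref{thm:sharp} for $k\ge2$ we build two graphs, one of pathwidth at most $k$ and one of larger pathwidth, that look the same locally and are so well connected that $\mathrm{conn}_0,\dots,\mathrm{conn}_{k-1}$ carry no information. We first collect the tools.

\subsection*{Lower bounds for pathwidth}

A set of vertices is \emph{connected} if it is nonempty and induces a connected subgraph.

\begin{lemma}\label{lem:bramble}
\begin{enumerate}
\item[(i)] In a path decomposition, the bags that meet a given connected set form an interval.
\item[(ii)] If $S_1,\dots,S_t$ are pairwise disjoint connected sets and any two of them are joined by an edge, then the pathwidth is at least $t-1$.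
\end{enumerate}
\end{lemma}

\begin{proof}
(i) List the vertices of the set so that each one after the first is adjacent to an earlier one. The intervals of bags of two adjacent vertices intersect, and the union of two intersecting intervals is an interval. So the claim follows by induction along the list.

(ii) Fix a path decomposition, and let $[l_i,r_i]$ be the interval of indices of bags that meet $S_i$. An edge between $S_i$ and $S_j$ lies in a bag, so $[l_i,r_i]$ and $[l_j,r_j]$ intersect, and $l_i\le r_j$ for all $i,j$. Hence the index $\max_i l_i$ lies in all $t$ intervals. Its bag meets $t$ disjoint sets and has at least $t$ vertices.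
\end{proof}

Cutting a cycle into three arcs shows that a graph that contains a cycle has pathwidth at least $2$.

\subsection*{Locality and games}

The \emph{quantifier rank} of a formula is the maximum nesting depth of its quantifiers. We write $H\equiv_q H'$ if the graphs $H$ and $H'$ satisfy the same sentences of plain first-order logic of quantifier rank at most $q$. The \emph{$r$-ball} at a vertex $v$ is the subgraph induced by the vertices at distance at most $r$ from $v$. We use Hanf's theorem in the form of Fagin, Stockmeyer and Vardi \cite{FSV}.

\begin{theorem}\label{thm:hanf}
For every $q$ there is an $r$ with the following property. If $f\colon V(H)\to V(H')$ is a bijection such that for every vertex $v$ some isomorphism from the $r$-ball at $v$ in $H$ to the $r$-ball at $f(v)$ in $H'$ maps $v$ to $f(v)$, then $H\equiv_q H'$.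
\end{theorem}

We also use the Ehrenfeucht--Fra\"\i ss\'e game. In each of $q$ rounds, Spoiler picks a vertex in one of $H,H'$, and Duplicator picks a vertex in the other. Duplicator wins if the $q$ chosen pairs preserve equality and adjacency: for any two rounds, the vertices chosen in $H$ are equal (adjacent) if and only if those chosen in $H'$ are. Duplicator has a winning strategy if and only if $H\equiv_qH'$.

\subsection*{The case $k\ge 2$}

Let $r\ge0$ and $L>4r+4$. Take the cycle with vertices $0,1,\dots,4L-1$ in this order. Let $H_1$ be the cycle with the two chords $\{0,L\}$ and $\{2L,3L\}$, and let $H_2$ be the cycle with the two crossing chords $\{0,2L\}$ and $\{L,3L\}$. In both graphs the ends of chords are the multiples of $L$, and each has one \emph{partner}, the other end of its chord. Let $H_i^*$ be $H_i$ together with $k-2$ new vertices, the \emph{apices}, each adjacent to all other vertices.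

\emph{The $r$-balls agree.} Let $m$ be a vertex of the cycle and let $d$ be its distance along the cycle to the nearest multiple of $L$. A path of length at most $r$ from $m$ can use a chord only after it reaches a multiple of $L$ along the cycle in at most $r-1$ steps. If $d\ge r$, then in both graphs the $r$-ball at $m$ has as vertex set the arc of radius $r$ around $m$. This arc has $2r+1\le L$ vertices, so it contains at most one multiple of $L$ and no chord, and the ball is the same path in both graphs. Let $d\le r-1$. The arc of radius $r$ around $m$ contains exactly one multiple $p$ of $L$; let $p'$ be its partner. Walking fewer than $r$ steps along the cycle from $p'$ reaches no other multiple of $L$. So the vertex set of the ball is the union of the arc of radius $r$ around $m$ and the arc of radius $r-d-1$ around $p'$. The first arc stays within $2r$ of $p$ along the cycle, the second within $r$ of $p'$, and $p,p'$ are at least $L>3r+1$ apart, so the arcs are disjoint and no edge of the cycle joins them. The only multiples of $L$ in them are $p$ and $p'$, so the only chord in the ball is $pp'$. The map that fixes the first arc and rotates the arc around the partner of $p$ in $H_1$ onto the arc around the partner of $p$ in $H_2$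 is an isomorphism of balls that fixes $m$. Thus the identity is a bijection as in Theorem~\ref{thm:hanf}.

\emph{$H_1^*$ has pathwidth at most $k$.} We sweep $H_1$ with cost at most $2$, in three phases. First add $0,1,\dots,L$. In the set $\{0,\dots,j\}$ with $j\le L$, the vertices $1,\dots,j-1$ are not ends of chords and have both neighbors inside, so the boundary is contained in $\{0,j\}$. Next add $4L-1,\ L+1,\ 4L-2,\ L+2,\ \dots,\ 3L,\ 2L$. Each set in this phase is an arc that contains $0,\dots,L$ and does not go beyond $3L$ and $2L$. Its inner vertices have both cycle neighbors inside, and the only ends of chords among them are $0$ and $L$, whose chord is inside. So the boundary is contained in the two ends of the arc. Finally add $2L+1,\dots,3L-1$. Now both chords are inside, and after adding $j$ the boundary is contained in $\{j,3L\}$. By Lemma~\ref{lem:vsn}, $H_1$ has a path decomposition of width at most $2$. Adding the apices to all bags gives a path decomposition of $H_1^*$ of width at most $k$.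

\emph{$H_2^*$ has pathwidth at least $k+1$.} Consider the four arcs $\{jL,\dots,(j+1)L-1\}$, $j=0,1,2,3$. Cyclically neighboring arcs are joined by an edge of the cycle, arcs $0$ and $2$ by the chord $\{0,2L\}$, and arcs $1$ and $3$ by the chord $\{L,3L\}$. Together with the $k-2$ one-element sets of apices, these are $k+2$ sets as in Lemma~\ref{lem:bramble}(ii).

\emph{The relations $\mathrm{conn}_n$ with $n\le k-1$ are trivial.} Delete at most $k-1$ vertices from $H_i^*$. If an apex remains, the remaining graph is connected. Otherwise all $k-2$ apices and at most one vertex of $H_i$ were deleted, and what remains of the cycle is a cycle or a path through all remaining vertices. So the remaining graph is always connected, and in $H_i^*$ the atom $\mathrm{conn}_n(x,y,z_1,\dots,z_n)$ is equivalent to $\bigwedge_{j}(x\neq z_j\wedge y\ne z_j)$, which for $n=0$ is always true.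

Suppose that a sentence $\varphi$ over the edge relation and $\mathrm{conn}_0,\dots,\mathrm{conn}_{k-1}$ defines pathwidth at most $k$. Replacing its $\mathrm{conn}$ atoms as above gives a plain first-order sentence $\varphi'$, independent of $L$, that is equivalent to $\varphi$ on all graphs $H_i^*$. Let $q$ be the quantifier rank of $\varphi'$, let $r$ be given by Theorem~\ref{thm:hanf}, and let $L>4r+4$. Then $H_1\equiv_q H_2$, so Duplicator wins the $q$-round game on $H_1,H_2$. On $H_1^*,H_2^*$, Duplicator fixes a bijection between the apices, answers an apex by the corresponding apex, and answers all other moves by the winning strategy for $H_1,H_2$. Equality and adjacency among chosen vertices that are not apices are preserved by that strategy, and an apex is adjacent to every vertex other than itself in both graphs. So $H_1^*\equiv_q H_2^*$. Hence $\varphi'$, and with it $\varphi$, has the same truth value on $H_1^*$ and $H_2^*$, although exactly one of them has pathwidth at most $k$. This contradiction proves the case $k\ge2$.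

\begin{remark}
For $k=2$, one sees directly how $\mathrm{conn}_2$ tells the two graphs apart. In $H_1$, deleting the vertices $L+1$ and $4L-1$ of degree $2$ separates the vertices $0$ and $2L$ of degree $3$. The graph $H_2$ is a subdivision of $K_4$, and deleting two vertices of degree $2$ destroys at most two edges of $K_4$, which leaves the four vertices of degree $3$ connected.
\end{remark}

\subsection*{The cases $k=1$ and $k=0$}

To \emph{attach a dangling vertex} to a disjoint union of paths is to add a new vertex joined to exactly one vertex of the original paths and to nothing else. A single vertex counts as a path.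

\begin{lemma}\label{lem:pw1}
Let $K$ be the subgraph of $G$ induced by the vertices of degree at least $2$. The following are equivalent.
\begin{enumerate}
\item[(a)] $G$ has pathwidth at most $1$.
\item[(b)] Every component of $K$ is a path.
\item[(c)] $G$ is obtained from a disjoint union of paths by attaching dangling vertices.
\end{enumerate}
\end{lemma}

\begin{proof}
(a)$\Rightarrow$(b). Fix a path decomposition with bags of size at most $2$. By Lemma~\ref{lem:bramble}, $G$ has no cycle, so it suffices to show that $K$ has maximum degree at most $2$. Suppose that $v$ has three neighbors $a_1,a_2,a_3$ of degree at least $2$, and let $b_i\neq v$ be a neighbor of $a_i$. As $G$ has no cycle, these seven vertices are distinct. Each set $\{a_i,b_i\}$ is contained in a bag, so it is a bag. Number the indices so that an occurrence of $\{a_2,b_2\}$ lies between occurrences of the other two in the sequence. The connected set $\{a_1,v,a_3\}$ meets the two outer bags but not the middle one, contrary to Lemma~\ref{lem:bramble}(i).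

(b)$\Rightarrow$(c). A vertex outside $K$ has degree at most $1$. It is isolated, or it forms a two-vertex component with a neighbor of degree $1$, or its only neighbor is in $K$. Take as paths the components of $K$ and the components of $G$ with one or two vertices; all other vertices are dangling.

(c)$\Rightarrow$(a). For a path $p_1\cdots p_t$, list for $i=1,\dots,t$ the bag $\{p_i\}$, then the bags $\{p_i,\ell\}$ for the dangling vertices $\ell$ at $p_i$, then $\{p_i,p_{i+1}\}$ if $i<t$. Concatenate these sequences over all paths.
\end{proof}

\emph{For $k=1$ the relation $\mathrm{conn}_0$ suffices.} Consider the following two conditions, which are expressible with the edge relation and $\mathrm{conn}_0$.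
\begin{enumerate}
\item[(i)] Every vertex of degree at least $2$ has at most two neighbors of degree at least $2$.
\item[(ii)] For every vertex $v$ of degree at least $2$ there is a vertex $u$ of degree at least $2$ with $\mathrm{conn}_0(v,u)$ that has at most one neighbor of degree at least $2$.
\end{enumerate}
The inner vertices of a path have degree at least $2$, so two vertices of $K$ are joined by a path in $G$ if and only if they are joined by a path in $K$. Condition (i) says that $K$ has maximum degree at most $2$, that is, every component of $K$ is a path or a cycle. Condition (ii) says that every component of $K$ has a vertex of degree at most $1$ in $K$; paths have such a vertex and cycles do not. So (i) and (ii) together are equivalent to (b), and hence to pathwidth at most $1$.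

\emph{For $k=1$ plain first-order logic does not suffice.} Given $q$, let $r$ be as in Theorem~\ref{thm:hanf} and let $N=2r+2$. Let $H$ be a path with $2N$ vertices, and let $H'$ be the disjoint union of a path with $N$ vertices and a cycle with $N+1$ vertices minus nothing if $N+1$ is replaced as follows: to keep the cycle simple also for $r=0$, we enlarge $r$ to be at least $1$, which preserves the property in Theorem~\ref{thm:hanf}, and take the cycle with $N\ge 4$ vertices. In each graph, for each $d\in\{0,\dots,r-1\}$, exactly two vertices are at distance $d$ from the nearer end of the path, and the $r$-ball at such a vertex is a path with $d$ vertices on one side of it and $r$ on the other. At every other vertex the $r$-ball is a path with $r$ vertices on each side; on the cycle this holds because $N>2r+1$. Both graphs have $2N$ vertices, so they have the same number of vertices of each kind, and a bijection as in Theorem~\ref{thm:hanf} exists. Thus $H\equiv_qH'$, while $H$ has pathwidth $1$ and $H'$ contains a cycle and has pathwidth at least $2$. So no plain first-order sentence, whatever its quantifier rank, defines pathwidth at most $1$.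

\emph{The case $k=0$.} If all bags have at most one vertex, there are no edges, and if there are no edges, the one-element bags in any order form a path decomposition. So the sentence ``no two vertices are adjacent'' defines pathwidth at most $0$. This completes the proof of Theorem~\ref{thm:sharp}. \qed

\begin{thebibliography}{9}

\bibitem{Boj}
Miko{\l}aj Boja\'nczyk, \emph{Separator logic and star-free expressions for graphs}, arXiv:2107.13953 (2021).

\bibitem{FSV}
Fagin, Stockmeyer and Vardi, \emph{Inform. and Comput.} 120 (1995).

\end{thebibliography}
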